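# Pressure decay in the Stokes resolvent problem with Neumann-type conditions on Lipschitz domains

## A single Fourier mode over a half-plane

Let $\lambda>0$, $\xi>0$ and $\mu\in(-1,1]$. In the half-plane $\{x_2>0\}$, whose outward normal is $n=(0,-1)$, consider
$$\lambda u-\Delta u+\nabla\phi=f,\qquad \operatorname{div}u=0,\qquad \{Du+\mu[Du]^\top\}n-\phi n=0\ \text{ on } x_2=0,$$
where $(Du)_{jl}=\partial_l u_j$. The boundary condition consists of two scalar equations at $x_2=0$:
$$\partial_2u_1+\mu\,\partial_1u_2=0,\qquad (1+\mu)\,\partial_2u_2=\phi .$$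
Take $f=\nabla q$ with $q=e^{i\xi x_1-\xi x_2}$. Since $q$ is harmonic, $\operatorname{div}f=0$. All functions are periodic in $x_1$, and norms are taken over one period $0<x_1<2\pi/\xi$.

Taking the divergence of the equation gives $\Delta\phi=0$, so we look for $\phi=cq$ with a constant $c$. Then $\lambda u-\Delta u=(1-c)\nabla q$. One solution is $k\nabla q$ with $k=(1-c)/\lambda$. A divergence-free solution of the homogeneous equation is $b\,(M,i\xi)e^{i\xi x_1-Mx_2}$ with $M=\sqrt{\lambda+\xi^2}$. So put, omitting the factor $e^{i\xi x_1}$,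
$$u_1=ki\xi e^{-\xi x_2}+bMe^{-Mx_2},\qquad u_2=-k\xi e^{-\xi x_2}+bi\xi e^{-Mx_2}.$$
The first boundary equation reads $-(1+\mu)ki\xi^2=b(M^2+\mu\xi^2)$. The second reads $(1+\mu)(k\xi^2-bi\xi M)=c$. Eliminating $b$ gives
$$c=(1+\mu)\,\frac{1-c}{\lambda}\,\xi^2\Big(1-\frac{(1+\mu)\xi M}{M^2+\mu\xi^2}\Big).$$
Write $\xi=\tau\sqrt\lambda$ and $m=\sqrt{1+\tau^2}$, so $M=\sqrt\lambda\,m$. Since $m^2+\mu\tau^2-(1+\mu)\tau m=(m-\tau)(m-\mu\tau)$, we get
$$\frac{c}{1-c}=r(\tau):=(1+\mu)\tau^2\,\frac{(m-\tau)(m-\mu\tau)}{m^2+\mu\tau^2}>0,\qquad c=\frac{r(\tau)}{1+r(\tau)}\in(0,1).\tag{1}$$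
Because $|\nabla q|^2=2\xi^2|q|^2$, we have $\|f\|=\sqrt2\,\xi\|q\|$ and $\|\phi\|=c\|q\|$, that is,
$$\lambda^{1/2}\,\frac{\|\phi\|}{\|f\|}=\frac{c}{\sqrt2\,\tau}.$$

At a fixed frequency $\xi$ we have $\tau\to0$ as $\lambda\to\infty$, and $c\le r\le 2\tau^2$, so the ratio $\|\phi\|/\|f\|$ decays like $\lambda^{-1}$. But $f$ may change with $\lambda$. At $\xi=\sqrt\lambda$, that is $\tau=1$, the number $c$ is a fixed positive constant and the ratio is exactly a constant times $\lambda^{-1/2}$. No frequency is worse than this rate: $c\le\min(2\tau^2,1)$ gives $c/\tau\le\min(2\tau,1/\tau)\le\sqrt2$, so $\lambda^{1/2}\|\phi\|\le\|f\|$ for the whole family.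

The power $\lambda^{-1/2}$ is the one that scaling dictates, since $\lambda^{-1/2}$ is the only length in the problem over a half-plane. On a bounded domain with corners, does the pressure still decay like $|\lambda|^{-1/2}$, uniformly in $f$?

## The weak problem on a bounded Lipschitz domain

Let $d\ge2$, let $\Omega\subset\mathbb R^d$ be a bounded Lipschitz domain, $\mu\in(-1,1]$, $\theta\in(0,\pi)$, and $\mathrm S_\theta=\{z\in\mathbb C\setminus\{0\}:|\arg z|<\theta\}$. Let $(\cdot,\cdot)$ (linear in the first slot) and $\|\cdot\|$ be the inner product and norm of $\mathrm L^2(\Omega)$.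

**Definition (spaces and form).** Put
$$\mathrm L^2_\sigma(\Omega)=\{f\in\mathrm L^2(\Omega;\mathbb C^d):\operatorname{div}f=0\text{ as a distribution}\},\quad V_\sigma=\{v\in\mathrm H^1(\Omega;\mathbb C^d):\operatorname{div}v=0\},$$
$$a(u,v)=\int_\Omega\{Du+\mu[Du]^\top\}:\overline{Dv}\,dx .$$

There is no condition on the normal trace in $\mathrm L^2_\sigma(\Omega)$. For example, it contains all constant fields and all square-integrable gradients of harmonic functions, such as the $f$ of the first section. Since $C_c^\infty(\Omega)$ is dense in $\mathrm H^1_0(\Omega)$, the definition of the distributional divergence says precisely that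
$$\mathrm L^2_\sigma(\Omega)=(\nabla\mathrm H^1_0(\Omega))^\perp .\tag{2}$$

**Definition (weak solution).** For $\lambda\in\mathrm S_\theta$ and $f\in\mathrm L^2_\sigma(\Omega)$, the solution is the pair $u\in V_\sigma$, $\phi\in\mathrm L^2(\Omega)$ with
$$\lambda(u,v)+a(u,v)-(\phi,\operatorname{div}v)=(f,v)\qquad\text{for all }v\in\mathrm H^1(\Omega;\mathbb C^d).\tag{3}$$
We write $T_\lambda f:=\phi$.

This is the problem of the first section on $\Omega$, multiplied by $\overline v$ and integrated by parts; one uses $\Delta u=\operatorname{div}(Du+\mu[Du]^\top)$ for $\operatorname{div}u=0$.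

We check that the solution exists and is unique. The form $a$ is Hermitian, $|a(u,v)|\le2\|Du\|\|Dv\|$, and $a(v,v)\ge0$. There is $\kappa>0$ with
$$\kappa\|v\|_{\mathrm H^1}^2\le a(v,v)+\|v\|^2\qquad(v\in\mathrm H^1(\Omega;\mathbb C^d)).\tag{4}$$
Indeed, if $|\mu|<1$ then $a(v,v)\ge(1-|\mu|)\|Dv\|^2$. If $\mu=1$, then $a(v,v)=\frac12\|Dv+[Dv]^\top\|^2$, and (4) is Korn's second inequality on bounded Lipschitz domains. Next, for $x\ge0$ and $\gamma=\arg\lambda$, $|\gamma|<\theta$, we have $\operatorname{Re}(e^{-i\gamma/2}(\lambda+x))=\cos(\gamma/2)(|\lambda|+x)$, so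
$$\cos(\theta/2)\,(|\lambda|+x)\le|\lambda+x|\le|\lambda|+x .\tag{5}$$
The same rotation gives $\operatorname{Re}e^{-i\gamma/2}(\lambda\|v\|^2+a(v,v))\ge\cos(\theta/2)(|\lambda|\|v\|^2+a(v,v))$, so Lax–Milgram on $V_\sigma$ gives a unique $u\in V_\sigma$ satisfying (3) for all $v\in V_\sigma$. For the pressure, note that $\operatorname{div}:\mathrm H^1(\Omega;\mathbb C^d)\to\mathrm L^2(\Omega)$ has a bounded right inverse $B_0$: extend $h$ by zero and take the gradient of its Newtonian potential. The antilinear functional $\ell(v)=\lambda(u,v)+a(u,v)-(f,v)$ vanishes on $V_\sigma=\ker\operatorname{div}$, so $\ell(v)=\ell(B_0\operatorname{div}v)$. The functional $h\mapsto\ell(B_0h)$ is bounded on $\mathrm L^2(\Omega)$, hence equals $(\phi,h)$ for a unique $\phi$. In particular $T_\lambda$ is a bounded operator $\mathrm L^2_\sigma(\Omega)\to\mathrm L^2(\Omega)$.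

Testing (3) with $u$ and using the rotation again, $\cos(\theta/2)\,(|\lambda|\|u\|^2+a(u,u))\le\|f\|\|u\|$. Hence
$$|\lambda|\,\|u\|\le\frac{\|f\|}{\cos(\theta/2)},\qquad |\lambda|\,a(u,u)\le\frac{\|f\|^2}{\cos^2(\theta/2)} .\tag{6}$$

For $\alpha\ge0$, consider the assertion that there is a constant $C$ with
$$(\ast)_\alpha\qquad|\lambda|^\alpha\|\phi\|\le C\|f\|\qquad\text{for all }\lambda\in\mathrm S_\theta,\ f\in\mathrm L^2_\sigma(\Omega),$$
and write $(\ast)=(\ast)_{1/2}$. It is known that $(\ast)$ holds on bounded domains on which weak solutions of the Poisson problem with right-hand side in $\mathrm L^2(\Omega)$ admit $\mathrm H^2$-regularity. The task, from Patrick Tolksdorf, "The Stokes resolvent problem: Optimal pressure estimates and remarks on resolvent estimates in convex domains", arXiv:1911.06231 (2019), is to prove or disprove $(\ast)$ on bounded Lipschitz domains.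

## Testing with a gradient, and why a reentrant corner forbids it

For $g\in\mathrm L^2(\Omega)$ let $\psi_g\in\mathrm H^1_0(\Omega)$ be the weak solution of $\Delta\psi_g=g$. Suppose first that $\psi_g\in\mathrm H^2(\Omega)$ for all $g$; by the closed graph theorem $\|\psi_g\|_{\mathrm H^2}\le C\|g\|$. Then $v=\nabla\psi_g$ is admissible in (3). Its divergence is $g$, and it is orthogonal to both $u$ and $f$ by (2). So (3) collapses to $(\phi,g)=a(u,\nabla\psi_g)$, and Cauchy–Schwarz for $a$ with (6) yields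
$$|(\phi,g)|\le a(u,u)^{1/2}a(\nabla\psi_g,\nabla\psi_g)^{1/2}\le C|\lambda|^{-1/2}\|f\|\,\|g\| .$$
Taking the supremum over $\|g\|\le1$ proves $(\ast)$.

Now let $d=2$ and let $\Omega$ coincide near $0$ with the sector $\Sigma=\{0<\vartheta<\omega\}$, $\omega\in(\pi,2\pi)$, in polar coordinates $(r,\vartheta)$. Put $\beta=\pi/\omega\in(\frac12,1)$. The function
$$s=r^\beta\sin(\beta\vartheta)=\operatorname{Im}z^\beta$$
is harmonic in $\Sigma$ and vanishes on $\partial\Sigma$; cut off away from the corner, it is $\psi_g$ for a bounded $g$, as we shall check. We have $|\nabla s|=\beta r^{\beta-1}$, which is square integrable, but $|D^2s|=\sqrt2\,\beta(1-\beta)r^{\beta-2}$, and $\int_0r^{2\beta-4}\,r\,dr=\infty$ since $\beta<1$. So $\nabla\psi_g\notin\mathrm H^1$, and the argument stops at its first move: $\nabla\psi_g$ is not an admissible test function.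

What can replace it? Let $\mathcal W_g=\{w\in\mathrm H^1(\Omega;\mathbb C^d):\operatorname{div}w=g\}$, which is nonempty. For $w\in\mathcal W_g$, testing (3) with $w$ and using (2) gives
$$(\phi,g)=\lambda(u,w-\nabla\psi_g)+a(u,w)-(f,w-\nabla\psi_g).$$
For $\lambda>0$ the rotation is not needed, so (6) holds with $\cos(\theta/2)$ replaced by $1$, and
$$|(\phi,g)|\le\lambda^{-1/2}\|f\|\big(2\lambda^{1/2}\|w-\nabla\psi_g\|+a(w,w)^{1/2}\big).$$
There is a competition: $w$ should be close to $\nabla\psi_g$ in $\mathrm L^2$, at the price $\lambda$, and have small energy $a(w,w)$. The quantity $\min_w\{\lambda\|w-\nabla\psi_g\|^2+a(w,w)\}$ measures the loss. This gives only upper bounds on $\phi$. The observation that leads further is that the optimal $w$ is not merely a good test function. It computes the adjoint of $T_\lambda$ exactly, and its energy, as a function of $\lambda$, records the size of $T_\lambda$.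

## Statement of the results

The estimate $(\ast)$ is false on general bounded Lipschitz domains: for every $d\ge2$, $\mu\in(-1,1]$, $\theta\in(0,\pi)$ there is a bounded Lipschitz domain on which it fails, already for real $\lambda\to+\infty$. For $d=2$ the L-shaped domain works.

**Theorem A.** Let $G\subset\mathbb R^2$ be a bounded Lipschitz domain which, in a ball $B_R$ about some boundary point (taken as $0$), coincides with a sector $\Sigma=\{0<\vartheta<\omega\}$, $\omega\in(\pi,2\pi)$. Let $\Omega=G$ if $d=2$, and $\Omega=G\times(0,1)^{d-2}$ if $d\ge3$. Put $\beta=\pi/\omega\in(\frac12,1)$. Then $\sup_{\lambda\ge1}\lambda^\alpha\|T_\lambda\|=\infty$ for every $\alpha>\beta/2$. In particular $(\ast)$ fails.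

For instance, $G=(-1,1)^2\setminus([0,1)\times(-1,0])$ has $\omega=\frac{3\pi}2$ and $\beta=\frac23$.

**Theorem B.** Let $\Omega$ be any bounded Lipschitz domain and $\alpha\in(0,\frac12]$. Then $(\ast)_\alpha$ holds if and only if $\nabla\psi_g\in\mathrm B^{2\alpha}_{2,\infty}(\Omega;\mathbb C^d)$ for all $g\in\mathrm L^2(\Omega)$. In particular its validity does not depend on $\mu$ or $\theta$.

**Theorem C.**

1. $(\ast)_{1/4}$ holds on every bounded Lipschitz domain.
2. There is a bounded $C^1$ domain on which $(\ast)_\alpha$ fails for every $\alpha>\frac14$.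
3. If $\Omega\subset\mathbb R^2$ is a polygon (bounded, Lipschitz) with largest interior angle $\omega>\pi$, then $c|\lambda|^{-\pi/(2\omega)}\le\|T_\lambda\|\le C|\lambda|^{-\pi/(2\omega)}$ for all $\lambda\in\mathrm S_\theta$, $|\lambda|\ge1$.
4. On every bounded Lipschitz domain, $\liminf_{\lambda\to+\infty}\lambda^{1/2}\|T_\lambda\|>0$. So the exponent $\frac12$ can never be improved.

By items 1 and 2, $\frac14$ is the best decay exponent valid on all bounded Lipschitz domains. The Besov spaces are defined before the proof of Theorem B; Theorem A does not need them.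

## The adjoint of the pressure map is a minimizer

Throughout this section $\Omega$ is a bounded Lipschitz domain, $g\in\mathrm L^2(\Omega)$, $\psi=\psi_g$. For $w\in\mathcal W_g$ the field $w-\nabla\psi$ has divergence $g-g=0$, so by (2) it is orthogonal to $\nabla\psi$, and
$$\|w\|^2=\|\nabla\psi\|^2+\|w-\nabla\psi\|^2 .\tag{7}$$

**Definition (energy).** For $\lambda>0$,
$$E_g(\lambda)=\min_{w\in\mathcal W_g}\big\{\lambda\|w-\nabla\psi\|^2+a(w,w)\big\}.$$

By (7) the functional equals $\lambda\|w\|^2+a(w,w)-\lambda\|\nabla\psi\|^2$. By (4), $\lambda(\cdot,\cdot)+a(\cdot,\cdot)$ is an inner product on $\mathrm H^1(\Omega;\mathbb C^d)$ with norm equivalent to the usual one. So we are minimizing a Hilbert norm over the closed affine space $\mathcal W_g$, which is parallel to $V_\sigma$. There is exactly one minimizer $w_\lambda$, and it is orthogonal to $V_\sigma$: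
$$\lambda(w_\lambda,v)+a(w_\lambda,v)=0\qquad(v\in V_\sigma).\tag{8}$$
Put $z_\lambda:=w_\lambda-\nabla\psi\in\mathrm L^2_\sigma(\Omega)$.

As a simple case, if $\psi\in\mathrm H^2(\Omega)$, then $w=\nabla\psi$ is a competitor and $E_g(\lambda)\le a(\nabla\psi,\nabla\psi)$, a bound independent of $\lambda$.

**Lemma 1.** For $\lambda>0$ and $f\in\mathrm L^2_\sigma(\Omega)$ we have $(T_\lambda f,g)=-(f,z_\lambda)$. That is, $T_\lambda^*g=-z_\lambda$, and $\|z_\lambda\|\le\|T_\lambda\|\|g\|$.

**Proof.** Let $(u,\phi)$ be the solution for $f$ and test (3) with $w_\lambda$, whose divergence is $g$: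
$$\lambda(u,w_\lambda)+a(u,w_\lambda)-(\phi,g)=(f,w_\lambda).$$
The conjugate of (8) with $v=u\in V_\sigma$ says that the first two terms add up to zero, because $\lambda$ is real and $a$ is Hermitian. Finally $(f,w_\lambda)=(f,z_\lambda)$ by (2). $\square$

We shall be able to bound $E_g(\lambda)$ from below at a corner. That alone does not bound $\|z_\lambda\|$ from below at the same $\lambda$, since the energy could sit entirely in the term $a(w_\lambda,w_\lambda)$. The next lemma handles this by comparing different values of $\lambda$.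

**Lemma 2.** For $\lambda,\lambda'>0$, $E_g(\lambda')\le E_g(\lambda)+(\lambda'-\lambda)\|z_\lambda\|^2$. Moreover $E_g$ is nondecreasing.

**Proof.** Use $w_\lambda$ as competitor: $E_g(\lambda')\le\lambda'\|z_\lambda\|^2+a(w_\lambda,w_\lambda)=E_g(\lambda)+(\lambda'-\lambda)\|z_\lambda\|^2$. Monotonicity holds because the functional is nondecreasing in $\lambda$ for each fixed $w$. $\square$

So decay of $T_\lambda$ makes $z_\lambda$ small, and small $z_\lambda$ makes $E_g$ grow slowly. Quantitatively, suppose $t^\alpha\|T_t\|\le C$ for all $t\ge1$. Lemma 2 with $\lambda=2^j$, $\lambda'=2^{j+1}$ and Lemma 1 give $E_g(2^{j+1})\le E_g(2^j)+2^j\,C^22^{-2\alpha j}\|g\|^2$. Summing,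
$$E_g(2^k)\le E_g(1)+C^2\|g\|^2\sum_{j=0}^{k-1}2^{j(1-2\alpha)}\qquad(k\in\mathbb N).\tag{9}$$
For $\alpha=\frac12$ this is growth at most linear in $k$, that is, logarithmic in $\lambda$. To disprove $(\ast)$ it suffices to find a $g$ whose energy grows like a positive power.

## Energy growth at a reentrant corner: proof of Theorem A

**Step 1: the domain is Lipschitz for $d\ge3$.** By Grisvard, *Elliptic Problems in Nonsmooth Domains*, Thm. 1.2.2.2, a bounded open set is Lipschitz if and only if it has the uniform cone property: near each boundary point there are a neighborhood $V$ and an open truncated cone $K$ with vertex $0$ such that $y-z\in\Omega$ for all $y\in\overline\Omega\cap V$, $z\in K$. This passes to products. Indeed $\overline{G\times Q}=\overline G\times\overline Q$ with $Q=(0,1)^{d-2}$. At a point of $\partial G\times\partial Q$ take the product of the two neighborhoods; the product of the two truncated cones contains a truncated cone around the sum of the two axis directions.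 If one of the two coordinates is an interior point, a small ball and any cone of small height serve in that factor.

**Step 2: a datum whose potential carries the corner singularity.** Write points of $\Omega$ as $(x,y)$ with $x\in G$, $y\in Q$; for $d=2$ drop $y$ and put $\zeta\equiv1$. Let $\eta\in C_c^\infty(B_R)$ be real and radial with $\eta=1$ on $B_{R/2}$, and $0\ne\zeta\in C_c^\infty(Q;\mathbb R)$. With $s=r^\beta\sin(\beta\vartheta)$ set
$$\psi_*(x,y)=\eta(x)s(x)\zeta(y),\qquad g_*:=\Delta\psi_*=\zeta\,(2\nabla\eta\cdot\nabla s+s\Delta\eta)+\eta s\Delta\zeta,$$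
where harmonicity of $s$ was used. The function $\psi_*$ is continuous on $\overline\Omega$ and vanishes on $\partial\Omega$, because $s=0$ on $\partial\Sigma$ and $\eta$, $\zeta$ have compact supports. It is in $\mathrm H^1(\Omega)$, since $|\nabla s|=\beta r^{\beta-1}$ is square integrable near $0$ in the plane. Hence $\psi_*\in\mathrm H^1_0(\Omega)$. Since $\nabla\eta=0$ near $0$, $g_*$ is bounded. So $\psi_*=\psi_{g_*}$.

**Step 3: a lower bound for the energy.** We prove that one dyadic ring at distance about $\lambda^{-1/2}$ from the corner already costs $\lambda^{1-\beta}$. Neither the divergence constraint nor the boundary conditions will be used in the ring.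

**Lemma 3.** There are $c_1>0$, $C_1\ge0$, $\lambda_0$ with $E_{g_*}(\lambda)\ge c_1\lambda^{1-\beta}-C_1$ for $\lambda\ge\lambda_0$.

**Proof.** Let $R_\rho=\Sigma\cap\{\rho<r<2\rho\}$ and
$$c_0=\inf_{W\in\mathrm H^1(R_1;\mathbb C^2)}\int_{R_1}\big(|W-\nabla s|^2+|DW|^2\big)\,dx .$$
Then $c_0>0$. Otherwise there are $W_n$ with $W_n\to\nabla s$ and $DW_n\to0$ in $\mathrm L^2(R_1)$, so $D^2s=0$ on $R_1$. But $\partial_r^2s=\beta(\beta-1)r^{\beta-2}\sin(\beta\vartheta)\ne0$ for $0<\vartheta<\omega$.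

Let $\lambda\ge\lambda_0:=\max(2,16/R^2)$ and $\rho=\lambda^{-1/2}$. Then $2\rho\le R/2$, so $R_\rho\subset G$ and on $R_\rho\times Q$ the first two components of $\nabla\psi_*$ are $\zeta\nabla s$. Let $w\in\mathcal W_{g_*}$, $z=w-\nabla\psi_*$, $w'=(w_1,w_2)$. By (4), $a(w,w)\ge\kappa\|Dw\|^2-\|w\|^2$, and by (7), $\|w\|^2=\|\nabla\psi_*\|^2+\|z\|^2$. Since $\lambda-1\ge\lambda/2$,
$$\lambda\|z\|^2+a(w,w)\ge(\lambda-1)\|z\|^2+\kappa\|Dw\|^2-\|\nabla\psi_*\|^2\ge\kappa'\big(\lambda\|z\|^2+\|Dw\|^2\big)-\|\nabla\psi_*\|^2$$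
with $\kappa'=\min(\frac12,\kappa)$. For a.e. $y\in Q$ with $\zeta(y)\ne0$ rescale: $W(\hat x)=\rho^{1-\beta}w'(\rho\hat x,y)/\zeta(y)$, $\hat x\in R_1$. As $\nabla s$ is homogeneous of degree $\beta-1$,
$$(w'-\zeta\nabla s)(\rho\hat x)=\zeta\rho^{\beta-1}(W-\nabla s)(\hat x),\qquad (D_xw')(\rho\hat x)=\zeta\rho^{\beta-2}DW(\hat x).$$
With $dx=\rho^2d\hat x$ and $\lambda\rho^2=1$,
$$\int_{R_\rho}\big(\lambda|w'-\zeta\nabla s|^2+|D_xw'|^2\big)dx=\zeta(y)^2\rho^{2\beta-2}\int_{R_1}\big(|W-\nabla s|^2+|DW|^2\big)d\hat x\ge c_0\,\zeta(y)^2\lambda^{1-\beta}.$$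
For $\zeta(y)=0$ the inequality is trivial. Integrating over $y$ and minimizing over $w$ gives the claim with $c_1=\kappa'c_0\|\zeta\|^2_{\mathrm L^2(Q)}$ (with $\|\zeta\|=1$ if $d=2$) and $C_1=\|\nabla\psi_*\|^2$. $\square$

**Step 4: contradiction.** If $(\ast)$ held, (9) with $\alpha=\frac12$ and Lemma 3 would give, for all large $k$,
$$c_12^{k(1-\beta)}-C_1\le E_{g_*}(2^k)\le E_{g_*}(1)+kC^2\|g_*\|^2,$$
which is absurd since $1-\beta>0$. More generally, suppose $\sup_{t\ge1}t^\alpha\|T_t\|<\infty$ for some $\alpha>\beta/2$. Since $\beta/2<\frac12$, we may decrease $\alpha$ so that $\beta/2<\alpha<\frac12$. Then the sum in (9) is geometric, and $E_{g_*}(2^k)\le C'2^{k(1-2\alpha)}$ with $1-2\alpha<1-\beta$. This contradicts Lemma 3 again, and Theorem A is proved. $\blacksquare$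

## Interpolation spaces and solenoidal fields

We now determine for which domains $(\ast)_\alpha$ holds. This needs interpolation.

**Definition (real interpolation).** For Banach spaces $X_1\hookrightarrow X_0$ let $K(t,x)=\inf_{y\in X_1}\{\|x-y\|_{X_0}+t\|y\|_{X_1}\}$. For $0<\tau<1$, $(X_0,X_1)_{\tau,\infty}$ is the set of $x\in X_0$ with $\sup_{t>0}t^{-\tau}K(t,x)<\infty$. By $[X_0,X_1]_\tau$ we denote the complex interpolation space.

**Definition (function spaces).** $\mathrm H^s(\Omega)$ and $\mathrm B^s_{2,\infty}(\Omega)$ are the spaces of restrictions to $\Omega$ of elements of $\mathrm H^s(\mathbb R^d)$ and $\mathrm B^s_{2,\infty}(\mathbb R^d)$. In particular $\mathrm H^{-1}(\Omega)=(\mathrm H^1_0(\Omega))^*$.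

As an example, let $h$ be the indicator of $(0,\frac12)$ in $\mathrm L^2(0,1)$. Replacing the jump by a linear ramp of width $t<\frac14$ gives $k_t$ with $\|h-k_t\|\le t^{1/2}$ and $\|k_t'\|=t^{-1/2}$, so $K(t,h)\le Ct^{1/2}$ for the couple $(\mathrm L^2,\mathrm H^1)$; for $t\ge\frac14$ use $K(t,h)\le\|h\|$. Hence $h\in(\mathrm L^2,\mathrm H^1)_{1/2,\infty}$, which is $\mathrm B^{1/2}_{2,\infty}(0,1)$. We shall use the standard embeddings $\mathrm H^s\subset\mathrm B^s_{2,\infty}\subset\mathrm H^{s'}$ and $\mathrm B^s_{2,\infty}\subset\mathrm B^{s'}_{2,\infty}$ for $s'<s$.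

The following facts are quoted.

* (F1) Rychkov (J. London Math. Soc. 60 (1999)): there is one linear extension operator $\mathcal E$ that is bounded $\mathrm H^s(\Omega)\to\mathrm H^s(\mathbb R^d)$ for all $s\in\mathbb R$. Hence $[\mathrm H^{s_0}(\Omega),\mathrm H^{s_1}(\Omega)]_\tau=\mathrm H^s(\Omega)$ and $(\mathrm H^{s_0}(\Omega),\mathrm H^{s_1}(\Omega))_{\tau,\infty}=\mathrm B^s_{2,\infty}(\Omega)$ for $s=(1-\tau)s_0+\tau s_1$, $s_0\ne s_1$.
* (F2) Extension by zero is bounded $\mathrm H^\varepsilon(\Omega)\to\mathrm H^\varepsilon(\mathbb R^d)$ for $0\le\varepsilon<\frac12$ (Grisvard, Cor. 1.4.4.5). Pairing $\mathcal EF$ with the zero extension of $K$ gives $|\int_\Omega F\overline K|\le C\|F\|_{\mathrm H^{-\varepsilon}(\Omega)}\|K\|_{\mathrm H^\varepsilon(\Omega)}$ for $F\in\mathrm L^2(\Omega)$, $K\in\mathrm H^\varepsilon(\Omega)$.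
* (F3) Shneiberg (Mat. Issled. 9 (1974); see also Kalton–Mitrea, Trans. AMS 350 (1998)): if $S$ is bounded $Y_0\to Z_0$ and $Y_1\to Z_1$ for two Banach couples, then the set of $\tau\in(0,1)$ for which $S:[Y_0,Y_1]_\tau\to[Z_0,Z_1]_\tau$ is an isomorphism is open.
* (F4) Let $\Lambda\ge1$ be self-adjoint on a Hilbert space $X$ and $X^s:=D(\Lambda^{s/2})$. Then $[X^{s_0},X^{s_1}]_\tau=X^{(1-\tau)s_0+\tau s_1}$ (Triebel, *Interpolation Theory*, §§1.10, 1.14, 1.18).

The real counterpart of (F4) can be proved in a few lines, also at the places cited in Triebel.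

**Lemma 4.** Let $\Lambda$ be as in (F4), $0<\alpha<1$. If $0\le s_0<s_1\le2$ and $(1-\tau)s_0+\tau s_1=2\alpha$ with $\tau\in(0,1)$, then $(X^{s_0},X^{s_1})_{\tau,\infty}=(X,D(\Lambda))_{\alpha,\infty}$. Moreover $x\in(X,D(\Lambda))_{\alpha,\infty}$ if and only if $\sup_{\tau>0}\tau^\alpha\|\Lambda(\tau+\Lambda)^{-1}x\|<\infty$.

**Proof.** By the spectral theorem $\Lambda$ is multiplication by a function $\ell\ge1$. The pointwise minimum over $y$ of $\ell^{s_0}|x-y|^2+t^2\ell^{s_1}|y|^2$ is $\ell^{s_0}\frac{t^2\ell^{D}}{1+t^2\ell^{D}}|x|^2$ with $D=s_1-s_0$. Hence, with $x_j=\mathbf 1_{[2^j,2^{j+1})}(\Lambda)x$ and up to constant factors,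
$$K(t,x)^2\simeq\sum_{j\ge0}2^{js_0}\min(1,t^22^{jD})\|x_j\|^2 .$$
If $K(t,x)\le Nt^\tau$ for all $t$, the choice $t=2^{-jD/2}$ gives $2^{2\alpha j}\|x_j\|^2\le CN^2$. Conversely, if $2^{2\alpha j}\|x_j\|^2\le N^2$ for all $j$, then $x\in X^{s_0}$ because $s_0<2\alpha$, and since $s_0-2\alpha=-\tau D$,
$$K(t,x)^2\le CN^2\sum_{j\ge0}2^{-j\tau D}\min(1,t^22^{jD})\le C'N^2t^{2\tau}.$$
So the space is $\{x:\sup_j2^{2\alpha j}\|x_j\|^2<\infty\}$, which depends on $2\alpha$ only; $s_0=0$, $s_1=2$, $\tau=\alpha$ is the case $(X,D(\Lambda))_{\alpha,\infty}$. In that case, with $t=1/\tau$, the pointwise minimum is $\frac{\ell^2}{\tau^2+\ell^2}|x|^2$, which lies between $\frac{\ell^2}{(\tau+\ell)^2}|x|^2$ and twice this. So $K(1/\tau,x)\simeq\|\Lambda(\tau+\Lambda)^{-1}x\|$. $\square$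

Next we need interpolation for divergence-free fields. The tool is a projection onto $\ker\operatorname{div}$ that works on all Sobolev spaces at once. Let $\Gamma$ be the fundamental solution of $\Delta$ and $\chi\in C_c^\infty(\mathbb R^d)$ with $\chi=1$ near $\overline\Omega$, and put $Bh:=\nabla(\Gamma*(\chi\mathcal Eh))|_\Omega$. Clearly $\operatorname{div}Bh=h$.

The operator $B$ is bounded $\mathrm H^{s-1}(\Omega)\to\mathrm H^s(\Omega;\mathbb C^d)$ for $0\le s\le2$. Indeed, choose $k\in C_c^\infty(\mathbb R^d)$ equal to $1$ near all differences $x-y$ with $x\in\overline\Omega$, $y\in\operatorname{supp}\chi$; then $Bh=((k\nabla\Gamma)*(\chi\mathcal Eh))|_\Omega$. The Fourier transform of $k\nabla\Gamma$ is bounded. It is also bounded by a constant times $\int|\hat k(\zeta-\eta)||\eta|^{-1}d\eta$, since that of $\nabla\Gamma$ is a constant times $\eta/|\eta|^2$, which is locally integrable for $d\ge2$. For $|\zeta|\ge1$, the part $|\eta|\ge|\zeta|/2$ is at most $2|\zeta|^{-1}\|\hat k\|_{\mathrm L^1}$.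 On the part $|\eta|<|\zeta|/2$ we have $|\zeta-\eta|\ge|\zeta|/2$, so it is at most $C_N|\zeta|^{-N}|\zeta|^{d-1}$ for every $N$. Hence the multiplier is $O((1+|\zeta|)^{-1})$, and convolution with $k\nabla\Gamma$ gains one derivative in every $\mathrm H^s(\mathbb R^d)$.

Therefore $\mathcal P:=I-B\operatorname{div}$ is, simultaneously for all $s\in[0,2]$, a bounded projection of $\mathrm H^s(\Omega;\mathbb C^d)$ onto $\mathrm H^s_\sigma:=\{v\in\mathrm H^s(\Omega;\mathbb C^d):\operatorname{div}v=0\}$. By the retract principle (apply $\mathcal P$ to decompositions, and use $\mathcal Pv=v$ when $\operatorname{div}v=0$) and (F1), for $0\le s_0<s_1\le2$ and $s=(1-\tau)s_0+\tau s_1$,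
$$[\mathrm H^{s_0}_\sigma,\mathrm H^{s_1}_\sigma]_\tau=\mathrm H^s_\sigma,\qquad(\mathrm H^{s_0}_\sigma,\mathrm H^{s_1}_\sigma)_{\tau,\infty}=\mathrm B^s_{2,\infty}\cap\ker\operatorname{div}.\tag{10}$$
Applying $\mathcal P$ to the dense embedding $\mathrm H^{s_1}\subset\mathrm H^{s_0}$ shows that $\mathrm H^{s_1}_\sigma$ is dense in $\mathrm H^{s_0}_\sigma$. In particular $V_\sigma=\mathrm H^1_\sigma$ is dense in $\mathrm L^2_\sigma=\mathrm H^0_\sigma$.

## Besov regularity of $\nabla\psi_g$ and the decay rate: proof of Theorem B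

**Step 1: reduction to real $\lambda=t\ge1$.** By (4), $a$ is a closed, densely defined, nonnegative form on $V_\sigma$ in the Hilbert space $\mathrm L^2_\sigma$. Let $A\ge0$ be its self-adjoint operator and $\Lambda:=1+A$. Then $D(\Lambda^{1/2})=\mathrm H^1_\sigma$, and the velocity is $u=(\lambda+A)^{-1}f$. If $(u,\phi)$ solves (3) for $(\lambda,f)$, it solves it for $(\nu,f+(\nu-\lambda)u)$, and $f+(\nu-\lambda)u=(\nu+A)u$. So
$$T_\lambda=T_\nu(\nu+A)(\lambda+A)^{-1}\qquad(\lambda,\nu\in\mathrm S_\theta).\tag{11}$$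
Apply this to the pairs $(\lambda,|\lambda|)$ and $(|\lambda|,\lambda)$, and use (5) for $x$ in the spectrum of $A$:
$$\|T_{|\lambda|}\|\le\|T_\lambda\|\le\frac{\|T_{|\lambda|}\|}{\cos(\theta/2)} .\tag{12}$$

Small $|\lambda|$ are harmless: $\|T_\lambda\|$ is bounded for $|\lambda|\le1$. To see this, let $f\in\ker A$. Then $a(f,f)=0$, so $a(f,\cdot)=0$ on $\mathrm H^1(\Omega;\mathbb C^d)$ by Cauchy–Schwarz. Hence $u=f$, $\phi=0$ solve (3) for $\lambda=1$, and $T_1f=0$. By (11), $T_\lambda f=\lambda^{-1}T_1f=0$ as well. Since $A$ has compact resolvent, $A\ge\delta>0$ on $(\ker A)^\perp$. There $T_\lambda=T_1\Lambda(\lambda+A)^{-1}$, and (5) gives $\frac{1+x}{|\lambda+x|}\le\frac{1+x}{x\cos(\theta/2)}\le\frac{1+\delta}{\delta\cos(\theta/2)}$ for $x\ge\delta$. Hence, for every $\alpha\ge0$,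
$$(\ast)_\alpha\iff\sup_{t\ge1}t^\alpha\|T_t\|<\infty .\tag{13}$$

**Step 2: reformulation as membership in an interpolation space.** The adjoint of $T_t=T_1\Lambda(t+A)^{-1}$ and Lemma 1 give
$$z_t(g)=\Lambda(t+A)^{-1}z_1(g),\qquad z_1(g)=-T_1^*g .$$
By (13) and the uniform boundedness principle for the family $t^\alpha T_t^*$, $(\ast)_\alpha$ holds if and only if $\sup_{t\ge1}t^\alpha\|\Lambda((t-1)+\Lambda)^{-1}z_1(g)\|<\infty$ for every $g$. Put $\tau=t-1$. For $\tau\le1$ the norm is at most $\|z_1(g)\|$ and $t\le2$, while for $\tau\ge1$ we have $\tau\le t\le2\tau$. So by Lemma 4, $(\ast)_\alpha$ holds if and only if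
$$z_1(g)\in(\mathrm L^2_\sigma,D(\Lambda))_{\alpha,\infty}\qquad\text{for all }g\in\mathrm L^2(\Omega).\tag{14}$$

**Step 3: identification of the space for $\alpha<\frac12$.** We claim that $(\mathrm L^2_\sigma,D(\Lambda))_{\alpha,\infty}=\mathrm B^{2\alpha}_{2,\infty}\cap\mathrm L^2_\sigma$ for $0<\alpha\le\frac12$. For $\alpha<\frac12$, Lemma 4 with $s_0=0$, $s_1=1$ gives $(X^0,X^1)_{2\alpha,\infty}=(\mathrm L^2_\sigma,\mathrm H^1_\sigma)_{2\alpha,\infty}$, and (10) finishes.

**Step 4: identification for $\alpha=\frac12$.** Now $2\alpha=1$ is an endpoint of the range $[0,1]$ in which we know $X^s$, so we must go slightly beyond it. By (F4) and (10), $X^s=[X^0,X^1]_s=\mathrm H^s_\sigma$ for $0\le s\le1$. We claim that $X^{1+\varepsilon}=\mathrm H^{1+\varepsilon}_\sigma$ for some $\varepsilon\in(0,\frac12)$.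

Let $b(u,v)=a(u,v)+(u,v)$. For $0\le\varepsilon<\frac12$, $u\in\mathrm H^{1+\varepsilon}_\sigma$, $v\in\mathrm H^1_\sigma$, (F2) gives
$$|b(u,v)|\le C\|u\|_{\mathrm H^{1+\varepsilon}}\|v\|_{\mathrm H^{1-\varepsilon}},\tag{15}$$
because $Du\in\mathrm H^\varepsilon(\Omega)$ and $\partial_j:\mathrm H^{1-\varepsilon}(\Omega)\to\mathrm H^{-\varepsilon}(\Omega)$ is bounded. The same holds with the roles of $u$ and $v$ exchanged. Fix $\delta\in(0,\frac12)$. By density, $b$ induces an operator $\mathcal A$ that is bounded $\mathrm H^{1+\varepsilon}_\sigma\to(\mathrm H^{1-\varepsilon}_\sigma)^*$ (antidual) for all $|\varepsilon|\le\delta$, consistently. By (10) the spaces on the left form a complex interpolation scale between $\varepsilon=-\delta$ and $\varepsilon=\delta$; by (10) and the duality theorem for complex interpolation (Bergh–Löfström, Cor. 4.5.2) so do the spaces on the right. At the midpoint $\varepsilon=0$, $\mathcal A:\mathrm H^1_\sigma\to(\mathrm H^1_\sigma)^*$ is an isomorphism by (4).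 By (F3), $\mathcal A$ is an isomorphism for some $\varepsilon\in(0,\delta)$, which we fix.

For $X^{1+\varepsilon}\subset\mathrm H^{1+\varepsilon}_\sigma$, let $u\in X^{1+\varepsilon}$ and $v\in\mathrm H^1_\sigma=X^1$. Then
$$|b(u,v)|=|(\Lambda^{(1+\varepsilon)/2}u,\Lambda^{(1-\varepsilon)/2}v)|\le C\|u\|_{X^{1+\varepsilon}}\|v\|_{\mathrm H^{1-\varepsilon}},$$
since $X^{1-\varepsilon}=\mathrm H^{1-\varepsilon}_\sigma$. So $b(u,\cdot)$ extends to an element of $(\mathrm H^{1-\varepsilon}_\sigma)^*$, and there is $\tilde u\in\mathrm H^{1+\varepsilon}_\sigma$ with $b(\tilde u,\cdot)=b(u,\cdot)$ on $\mathrm H^1_\sigma$. As $b$ is an inner product on $\mathrm H^1_\sigma$, $u=\tilde u\in\mathrm H^{1+\varepsilon}_\sigma$, with a norm bound.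

For the reverse inclusion, let $u\in\mathrm H^{1+\varepsilon}_\sigma$, $y\in X^\varepsilon$ and $v:=\Lambda^{-(1-\varepsilon)/2}y\in X^1$. By (15),
$$|(\Lambda^{1/2}u,\Lambda^{\varepsilon/2}y)|=|(\Lambda^{1/2}u,\Lambda^{1/2}v)|=|b(u,v)|\le C\|u\|_{\mathrm H^{1+\varepsilon}}\|v\|_{X^{1-\varepsilon}}=C\|u\|_{\mathrm H^{1+\varepsilon}}\|y\| .$$
Since $\Lambda^{\varepsilon/2}$ is self-adjoint with domain $X^\varepsilon$, this means $\Lambda^{1/2}u\in D(\Lambda^{\varepsilon/2})$, that is, $u\in X^{1+\varepsilon}$, again with a norm bound. The claim is proved.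

Lemma 4 with $s_0=1-\varepsilon$, $s_1=1+\varepsilon$, $\tau=\frac12$ and (10) now give
$$(\mathrm L^2_\sigma,D(\Lambda))_{1/2,\infty}=(X^{1-\varepsilon},X^{1+\varepsilon})_{1/2,\infty}=(\mathrm H^{1-\varepsilon}_\sigma,\mathrm H^{1+\varepsilon}_\sigma)_{1/2,\infty}=\mathrm B^1_{2,\infty}\cap\mathrm L^2_\sigma .$$

**Step 5: conclusion.** We have $z_1(g)=w_1-\nabla\psi_g$ with $w_1\in\mathrm H^1(\Omega;\mathbb C^d)\subset\mathrm B^{2\alpha}_{2,\infty}$, as $2\alpha\le1$. So (14) holds if and only if $\nabla\psi_g\in\mathrm B^{2\alpha}_{2,\infty}(\Omega;\mathbb C^d)$ for all $g\in\mathrm L^2(\Omega)$. This condition involves neither $\mu$ nor $\theta$. $\blacksquare$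

If $\psi_g\in\mathrm H^2(\Omega)$ for all $g$, then $\nabla\psi_g\in\mathrm H^1\subset\mathrm B^1_{2,\infty}$, in agreement with the direct argument given earlier.

## Rates on Lipschitz, $C^1$ and polygonal domains: Theorem C, items 1 to 3

**Item 1.** By Jerison–Kenig (J. Funct. Anal. 130 (1995)), $\psi_g\in\mathrm H^{3/2}(\Omega)$ for every $g\in\mathrm L^2(\Omega)$ on a bounded Lipschitz domain. So $\nabla\psi_g\in\mathrm H^{1/2}\subset\mathrm B^{1/2}_{2,\infty}$, and Theorem B with $\alpha=\frac14$ gives $(\ast)_{1/4}$. $\blacksquare$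

**Item 2.** Costabel (*On the limit Sobolev regularity for Dirichlet and Neumann problems on Lipschitz domains*, Math. Nachr. 292 (2019)) constructs a bounded $C^1$ domain and $g\in C^\infty(\overline\Omega)$ with $\psi_g\notin\mathrm H^{3/2+\varepsilon}(\Omega)$ for every $\varepsilon>0$. Suppose $(\ast)_\alpha$ held there with some $\alpha>\frac14$. By (13) we may decrease $\alpha$ and assume $\alpha\le\frac12$. Theorem B gives $\nabla\psi_g\in\mathrm B^{2\alpha}_{2,\infty}\subset\mathrm H^s$ for $\frac12<s<2\alpha$. Since on a bounded Lipschitz domain the norm of $\mathrm H^{1+s}$, $0<s<1$, is equivalent to $\|\psi\|_{\mathrm H^1}+\|\nabla\psi\|_{\mathrm H^s}$, we get $\psi_g\in\mathrm H^{1+s}(\Omega)$ with $1+s>\frac32$, a contradiction. $\blacksquare$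

**Item 3, upper bound.** Let $\beta=\pi/\omega$. By Grisvard (op. cit., §4.4), every $\psi_g$ is the sum of an $\mathrm H^2$ function and a linear combination of the functions $s_j=\eta_jr_j^{\beta_j}\sin(\beta_j\vartheta_j)$ over the corners with interior angle $\omega_j>\pi$, where $\beta_j=\pi/\omega_j\ge\beta$ and $\eta_j$ is a cutoff. The $\mathrm H^2$ part contributes a gradient in $\mathrm H^1\subset\mathrm B^\beta_{2,\infty}$. For the rest we estimate the $K$-functional of $h=\nabla s_j$. Here $|h|\le Cr^{\beta_j-1}$ and $|Dh|\le Cr^{\beta_j-2}$, with bounded support. For $0<t<1$ let $h_t=(1-\chi(\cdot/t))h$, where $\chi$ is a cutoff equal to $1$ near the corner. Then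
$$\|h-h_t\|\le C\Big(\int_0^{Ct}r^{2\beta_j-1}dr\Big)^{1/2}\le Ct^{\beta_j},\qquad\|h_t\|_{\mathrm H^1}\le C\Big(1+\int_{ct}^1r^{2\beta_j-3}dr\Big)^{1/2}\le Ct^{\beta_j-1}.$$
In the second estimate the derivative of the cutoff is $O(t^{-1})$ and lives where $r$ is comparable to $t$, so it has the same size as $r^{-1}$. Hence $K(t,h)\le Ct^{\beta_j}$ for $t<1$, and $K(t,h)\le\|h\|\le\|h\|\,t^{\beta_j}$ for $t\ge1$. So $h\in(\mathrm L^2,\mathrm H^1)_{\beta_j,\infty}=\mathrm B^{\beta_j}_{2,\infty}\subset\mathrm B^\beta_{2,\infty}$ by (F1). Theorem B with $\alpha=\beta/2$ gives $(\ast)_{\beta/2}$, which is the upper bound.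

**Item 3, lower bound.** Theorem A gives unboundedness of $\lambda^\alpha\|T_\lambda\|$ along some sequence; now we want a bound at every $\lambda$. The upper bound just proved controls $E_g$ from above, and the gap between $E_g(Mt)$ and $E_g(t)$ is then forced to be large. Let $g_*$ be as in the proof of Theorem A at the corner of angle $\omega$, after a rigid motion. By (9) with $\alpha=\beta/2$ and monotonicity of $E_{g_*}$, $E_{g_*}(t)\le C_2t^{1-\beta}$ for $t\ge1$. Choose $M>1$ with $c_1M^{1-\beta}\ge C_1+C_2+1$. For $t\ge t_0:=\lambda_0$, Lemma 3 gives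
$$E_{g_*}(Mt)-E_{g_*}(t)\ge(C_1+C_2+1)t^{1-\beta}-C_1-C_2t^{1-\beta}\ge t^{1-\beta}.$$
By Lemma 2 the left side is at most $(M-1)t\|z_t\|^2$. With Lemma 1, $\|T_t\|\ge\|z_t\|/\|g_*\|\ge ct^{-\beta/2}$ for $t\ge t_0$. In particular some $T_t\ne0$, so $T_1\ne0$ by (11). For $t\in[1,t_0]$, (11) gives $T_1=T_t(t+A)\Lambda^{-1}$, and $\|(t+A)\Lambda^{-1}\|\le\sup_{x\ge0}\frac{t+x}{1+x}=t$, so $\|T_t\|\ge\|T_1\|/t$, which is at least $ct^{-\beta/2}$ after decreasing $c$. Finally (12) gives $\|T_\lambda\|\ge\|T_{|\lambda|}\|\ge c|\lambda|^{-\beta/2}$ for $|\lambda|\ge1$. $\blacksquare$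

## No decay faster than $\lambda^{-1/2}$: Theorem C, item 4

The first section suggests the reason: near a point where $\partial\Omega$ has a tangent plane, $\Omega$ looks like a half-space at scale $\lambda^{-1/2}$. Suppose, for contradiction, that $\lambda_k\to\infty$ and $\varepsilon_k:=\lambda_k^{1/2}\|T_{\lambda_k}\|\to0$. We shall produce a solution on a half-space without pressure, which has too many boundary conditions.

**Step 1: blow-up.** Let $\rho_k=\lambda_k^{-1/2}$. By Rademacher's theorem there is a boundary point at which the Lipschitz graph describing $\partial\Omega$ is differentiable. The problem is invariant under rigid motions ($\tilde u(x)=Q^\top u(Qx+b)$ gives $D\tilde u=Q^\top(Du)Q$, and the same for the transpose). So we may take this point to be $0$ and the tangent half-space on the side of $\Omega$ to be $H=\{x_d>0\}$. Put $\Omega_k=\rho_k^{-1}\Omega$. In graph coordinates, with $\Omega=\{x_d>\gamma(x')\}$ near $0$, $\gamma(0)=0$ and $p=\nabla\gamma(0)$, we have $\gamma(\rho x')=\rho\,p\cdot x'+o(\rho)$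 uniformly for bounded $x'$. Hence, for large $k$, compact subsets of $H$ lie in $\Omega_k$, and compact subsets of $\mathbb R^d\setminus\overline H$ are disjoint from $\Omega_k$.

Let $\tilde f(y)=f(\rho_ky)$, $\tilde u(y)=\lambda_ku(\rho_ky)$, $\tilde\phi(y)=\lambda_k^{1/2}\phi(\rho_ky)$. Then $\tilde u-\Delta\tilde u+\nabla\tilde\phi=\tilde f$, because $\lambda_k\rho_k^2=1$ and $\lambda_k^{1/2}\rho_k=1$; also $D\tilde u=\lambda_k^{1/2}(Du)(\rho_k\cdot)$, so the boundary condition is preserved. Thus the problem on $\Omega$ with $\lambda_k$ becomes the problem on $\Omega_k$ with $\lambda=1$, and $\tilde f\mapsto\tilde\phi$ on $\mathrm L^2_\sigma(\Omega_k)$ has norm $\varepsilon_k$.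

**Step 2: a limit without pressure.** Let $0\le\chi\in C_c^\infty(H)$, $\chi\not\equiv0$, and $F=\partial_1^2\chi\,e_d-\partial_1\partial_d\chi\,e_1$, so that $\operatorname{div}F=0$. For large $k$, let $(u_k,\phi_k)$ be the solution on $\Omega_k$ for $\lambda=1$ and right-hand side $F$. Then $\|\phi_k\|\le\varepsilon_k\|F\|\to0$. The energy identity $\|u_k\|^2+a(u_k,u_k)=(F,u_k)$ gives $\|u_k\|\le\|F\|$ and $a(u_k,u_k)\le\|F\|^2$. Hence $S_k:=Du_k+\mu[Du_k]^\top$ is bounded in $\mathrm L^2$: for $\mu<1$ even $Du_k$ is, and for $\mu=1$, $\|S_k\|^2=2a(u_k,u_k)$. Along a subsequence the zero extensions satisfy $u_k\rightharpoonup u$, $S_k\rightharpoonup S$ in $\mathrm L^2(\mathbb R^d)$. Since $\Omega_k$ leaves compact subsets of $\mathbb R^d\setminus\overline H$, $u=S=0$ outside $\overline H$. Testing with functions in $C_c^\infty(H)$, whose supports lie in $\Omega_k$ for large $k$, gives $S=Du+\mu[Du]^\top$ and $\operatorname{div}u=0$ in $H$.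

Moreover $u\in\mathrm H^1(H)$. For $\mu<1$ this is clear, as $Du$ is a weak limit of $Du_k$ in $H$. For $\mu=1$ we know $u\in\mathrm L^2(H)$ and $Du+[Du]^\top\in\mathrm L^2(H)$. Korn's second inequality holds on $H$: sum its version for a unit cube over a tiling of $H$. Apply it to $u(\cdot+\delta e_d)$ mollified at scale $\delta/2$, which belongs to $\mathrm H^1(H)$, and let $\delta\to0$; the bound on the gradients is uniform, so $u\in\mathrm H^1(H)$.

Passing to the limit in (3) on $\Omega_k$ with $v\in C_c^\infty(\mathbb R^d;\mathbb C^d)$, where the pressure term vanishes because $\phi_k\to0$, and then using density,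
$$\int_Hu\cdot\overline v+\int_HS:\overline{Dv}=\int_HF\cdot\overline v\qquad\text{for all }v\in\mathrm H^1(H;\mathbb C^d).\tag{16}$$

**Step 3: ordinary differential equations and boundary conditions.** Let a hat denote the unitary Fourier transform in $x'=(x_1,\dots,x_{d-1})$ with variable $\xi$, a prime on a hatted function the derivative in $x_d$, and $m=\sqrt{1+|\xi|^2}$. In (16) take $\hat v=k(\xi)h(x_d)e_l$ with $k$ bounded, measurable, of compact support, and $h\in\mathrm H^1(0,\infty)$; then $v\in\mathrm H^1(H)$. As $k$ is arbitrary, Plancherel's theorem gives, for a.e. $\xi$, first for $h$ in a countable dense set and then by continuity for all $h\in\mathrm H^1(0,\infty)$,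
$$\int_0^\infty\Big\{\Big(\hat u_l-\sum_{j<d}i\xi_j\hat S_{lj}-\hat F_l\Big)\overline h+\hat S_{ld}\,\overline{h'}\Big\}dx_d=0\qquad(l=1,\dots,d).$$
With $h\in C_c^\infty(0,\infty)$ this says $\hat S_{ld}\in\mathrm H^1(0,\infty)$ and $\hat S_{ld}'=\hat u_l-\sum_{j<d}i\xi_j\hat S_{lj}-\hat F_l$. With $h(0)\ne0$ it then says $\hat S_{ld}(\xi,0)=0$.

Now $\hat S_{jd}=\hat u_j'+\mu i\xi_j\hat u_d$ and $\hat S_{dj}=i\xi_j\hat u_d+\mu\hat u_j'$ for $j<d$, $\hat S_{dd}=(1+\mu)\hat u_d'$, and $1+\mu>0$. For a.e. $\xi$ we have $\hat u(\xi,\cdot)\in\mathrm H^1(0,\infty)$. So $\hat u(\xi,\cdot)\in\mathrm H^2(0,\infty)$, and at $x_d=0$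
$$\hat u_j'+\mu i\xi_j\hat u_d=0\quad(j<d),\qquad\hat u_d'=0.\tag{17}$$
Further, $\operatorname{div}u=0$ reads
$$\hat u_d'=-\sum_{j<d}i\xi_j\hat u_j\quad\text{on }(0,\infty).\tag{18}$$
The equation with $l=d$ is $(1+\mu)\hat u_d''=\hat u_d+|\xi|^2\hat u_d-\mu\sum_{j<d}i\xi_j\hat u_j'-\hat F_d$. By (18) differentiated, the sum term equals $+\mu\hat u_d''$, so
$$m^2\hat u_d-\hat u_d''=\hat F_d\quad\text{on }(0,\infty).\tag{19}$$

**Step 4: the overdetermination.** Both expressions for $\hat u_d''$ are continuous up to $x_d=0$, where $\hat F_d=0$. By (19), $\hat u_d''(\xi,0)=m^2\hat u_d(\xi,0)$. By (18) and (17), $\hat u_d''(\xi,0)=-\sum_{j<d}i\xi_j\hat u_j'(\xi,0)=-\mu|\xi|^2\hat u_d(\xi,0)$. Subtracting,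
$$\big(1+(1+\mu)|\xi|^2\big)\,\hat u_d(\xi,0)=0,$$
so $\hat u_d(\xi,0)=0$, because the factor is at least $1$. Also $\hat u_d'(\xi,0)=0$ by (17). Multiplying (19) by $e^{-mx_d}$ and integrating by parts twice,
$$\int_0^\infty\hat F_d(\xi,x_d)e^{-mx_d}dx_d=\hat u_d'(\xi,0)+m\hat u_d(\xi,0)=0\qquad\text{for a.e. }\xi .$$
But $\hat F_d=-\xi_1^2\hat\chi$, and $I(\xi)=\int_0^\infty\hat\chi(\xi,x_d)e^{-mx_d}dx_d$ is continuous in $\xi$ with $I(0)>0$, as $\chi\ge0$ and $\chi\not\equiv0$. So $\xi_1^2I(\xi)\ne0$ for all small $\xi$ with $\xi_1\ne0$, a set of positive measure. This contradiction proves item 4. $\blacksquare$
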